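\title{The Sharp Dimension for Star-Shaped Linear Images of the Special Orthogonal Group}

\begin{abstract}
We determine, for every $\ell\ge 1$, the sizes $n$ for which the image of
$\mathrm{SO}_n$ under every linear map $\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$
is star-shaped with respect to the origin: they are exactly the $n\ge \ell+1$.
The same threshold holds for the orbits $\{UAV: U,V\in\mathrm{SO}_n\}$.
If a point of a segment $[0,L(U)]$ is missed by the image, a constrained local
minimum appears on the group. Its second-order condition contradicts a count of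
positive pairwise sums of eigenvalues when $n$ is even or $n\ge 7$, and a
homotopy-theoretic property of $\mathrm{SO}_n$ when $n=3$ or $n=5$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{R}^{n\times n}$ be the space of real $n\times n$ matrices with the
inner product $\langle P,Q\rangle=\operatorname{tr}(P^tQ)$, and let
$\mathrm{SO}_n=\{U\in\mathbb{R}^{n\times n}: UU^t=I,\ \det U>0\}$.
The \emph{special orthogonal orbit} of a matrix $A$ is
$O(A)=\{UAV:U,V\in\mathrm{SO}_n\}$; in particular $O(I)=\mathrm{SO}_n$.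
A set $S\subseteq\mathbb{R}^\ell$ is \emph{star-shaped} (always with respect to the
origin) if $0\in S$ and $\alpha x\in S$ for all $x\in S$ and $\alpha\in[0,1]$.

A linear map $L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$ has the form
$L(X)=(\langle P_1,X\rangle,\dots,\langle P_\ell,X\rangle)$, so $L(\mathrm{SO}_n)$
is the set of values taken jointly by $\ell$ linear functionals of a rotation.
It is star-shaped exactly when, for every $U\in\mathrm{SO}_n$ and $\alpha\in[0,1]$,
the system of $\ell$ linear equations $L(V)=\alpha L(U)$ has a solution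
$V\in\mathrm{SO}_n$. The origin is the natural center. For $n\ge2$ the diagonal
matrices with entries $\pm1$ and determinant $1$ form a group on which each
diagonal entry is a homomorphism onto $\{\pm1\}$; these matrices therefore sum to
zero, and $0$ lies in the convex hull of $L(\mathrm{SO}_n)$ for every $L$. The
question is when the image itself contains the origin and all segments leading
to it.

It is known that $L(O(A))$ is star-shaped for every $A\in\mathbb{R}^{n\times n}$
and every linear $L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$ if $\ell=2$ and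
$n\ge3$, or if $\ell\ge3$ and $n\ge2^{\ell-1}$, and that $n=3$ and $n=4$ are the
smallest sizes with this property for $\ell=2$ and $\ell=3$. Whether $2^{\ell-1}$
is the smallest size for $\ell\ge 4$ is posed as an open question by Lau, Ng and
Tsing \cite{LNT}, which is the source of the following problem.

\medskip\noindent
\textbf{Problem.} \emph{Given $\ell\ge4$, find the least integer $n_0$ such that
$L(\mathrm{SO}_n)$ is star-shaped for every $n\ge n_0$ and every linear map
$L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$.}
\medskip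

Since $\dim\mathrm{SO}_n=n(n-1)/2$, counting equations might suggest that $n_0$
grows like $\sqrt{2\ell}$. One example rules this out. For $n\le\ell$ consider the
\emph{column map}
\begin{equation}\label{eq:column}
L(X)=(Xe_1,0,\dots,0)\in\mathbb{R}^\ell .
\end{equation}
Every $U\in\mathrm{SO}_n$ has $|L(U)|=1$, so $0\notin L(\mathrm{SO}_n)$ and the
image is not star-shaped. The obstruction disappears with one coordinate less:
for $n\ge 2$ the first columns of rotations fill the sphere $S^{n-1}$, and
forgetting the last coordinate projects it onto the closed unit ball of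
$\mathbb{R}^{n-1}$. So $\ell+1$ is the first candidate for $n_0$, and it agrees
with the known values $3$ and $4$. It is the answer.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $\ell\ge1$.
\begin{itemize}
\item[(a)] If $n\ge\ell+1$, then $L(\mathrm{SO}_n)$ is star-shaped for every linear
map $L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$.
\item[(b)] If $n\le\ell$, there is a linear map
$L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$ for which $L(\mathrm{SO}_n)$ is not
star-shaped.
\end{itemize}
Hence for each $\ell\ge4$, and indeed for each $\ell\ge1$, the sizes $n$ with the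
property are exactly the $n\ge\ell+1$, and $n_0=\ell+1$.
\end{theorem}

Part (b) is the column map \eqref{eq:column}. Part (a) extends to all sets
invariant under left multiplication by rotations, which answers the question
about the bound $2^{\ell-1}$: for $\ell\ge4$ one has $\ell+1<2^{\ell-1}$.

\begin{theorem}\label{thm:orbits}
Let $n\ge\ell+1$, $n\ge2$, and let $\mathcal{S}\subseteq\mathbb{R}^{n\times n}$ be a
nonempty set with $U\mathcal{S}\subseteq\mathcal{S}$ for all $U\in\mathrm{SO}_n$,
for example $\mathcal{S}=O(A)$ for any $A$. Then $L(\mathcal{S})$ is star-shaped for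
every linear map $L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$. Consequently $\ell+1$
is also the least $n$ such that $L(O(A))$ is star-shaped for all
$A\in\mathbb{R}^{n\times n}$ and all $L$.

Equivalently: for $U\in\mathrm{SO}_n$, $\alpha\in[0,1]$ and any linear subspace
$W\subseteq\mathbb{R}^{n\times n}$ of codimension at most $n-1$, the affine space
$\alpha U+W$ meets $\mathrm{SO}_n$. The bound $n-1$ is sharp.
\end{theorem}

The proofs do not use the known results quoted above. Section~\ref{sec:one} shows
the method for $\ell=1$. Sections~\ref{sec:gap} and~\ref{sec:second} turn a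
counterexample to Theorem~\ref{thm:main}(a) into a constrained local minimum and
derive its second-order condition. Section~\ref{sec:count} excludes such a minimum
for $n$ even or $n\ge7$, and Section~\ref{sec:odd} for $n=3,5$.
Section~\ref{sec:end} completes the proofs.

\medskip\noindent
\textbf{Conventions.} We write $\mathfrak{so}_n$ for the space of skew-symmetric
matrices; its orthogonal complement in $\mathbb{R}^{n\times n}$ is the space of
symmetric matrices. The group $\mathrm{SO}_n$ is a compact connected submanifold
of $\mathbb{R}^{n\times n}$, its tangent space at $V$ is $V\mathfrak{so}_n$, and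
$e^X\in\mathrm{SO}_n$ for $X\in\mathfrak{so}_n$. The differential of
$L|_{\mathrm{SO}_n}$ at $V$ is $VX\mapsto L(VX)$.

\section{One linear functional}\label{sec:one}

Let $\ell=1$, $n\ge2$ and $L(X)=\langle P,X\rangle$. The image $L(\mathrm{SO}_n)$ is
a compact interval, so it is star-shaped as soon as its left endpoint is $\le0$
and its right endpoint is $\ge0$. By the symmetry $L\mapsto-L$ it suffices to
show that \emph{a point $V_0$ with $\beta=L(V_0)>0$ is not a local minimum of $L$ on
$\mathrm{SO}_n$}. We give the argument that generalizes.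

Suppose $V_0$ is a local minimum. Put $A=\beta^{-1}V_0^tP$, so that
$\langle A,V\rangle=\beta^{-1}L(V_0V)$ has a local minimum at $V=I$ with value
$\operatorname{tr}A=1$. The first-order condition, $\langle A,X\rangle=0$ for all
$X\in\mathfrak{so}_n$, says that $A$ is symmetric. Write
$A=Q\operatorname{diag}(a_1,\dots,a_n)Q^t$ with $Q$ orthogonal and
$a_1\ge\dots\ge a_n$, and let $G_{ij}(s)$ be the rotation by the angle $s$ in the
plane of $e_i$ and $e_j$. Its diagonal entries are $\cos s$ in positions $i,j$ and
$1$ elsewhere, so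
\[
\langle A,QG_{ij}(s)Q^t\rangle=1-(a_i+a_j)(1-\cos s).
\]
Each pair with $a_i+a_j>0$ is thus a direction of descent. Such a pair exists: if
$a_1+a_2\le0$, then $a_2\le0$, hence $a_3,\dots,a_n\le0$ and $\sum a_i\le0$, contrary
to $\operatorname{tr}A=1$. This proves Theorem~\ref{thm:main}(a) for $\ell=1$.

For larger $\ell$ we want to move a point $p=L(U)$ toward the origin along the line
$\mathbb{R}p$. Staying on the line imposes $\ell-1$ constraints, each of which can
destroy one direction of descent, so we need $\ell$ independent directions, that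
is, $\ell$ positive pair sums. For $n=4$ and $\ell=3$ they are easy to find: in each
of the three groups $\{12,34\}$, $\{13,24\}$, $\{14,23\}$ the two pair sums add up to
$\operatorname{tr}A=1$, so each group contains a positive one. Two things remain to
be dealt with. The constrained set must be a manifold near the minimum, which
will be arranged by a perturbation; and for $n=3,5$ the count falls short by one.

\section{From a missed point to a gap}\label{sec:gap}

An injective linear map $\iota:\mathbb{R}^\ell\to\mathbb{R}^{n-1}$ does not affect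
star-shapedness: $S$ is star-shaped if and only if $\iota(S)$ is. So it suffices to
prove Theorem~\ref{thm:main}(a) for $\ell=n-1$, and since $\ell=1$ is settled we
assume from now on
\[
n\ge3,\qquad \ell=n-1 .
\]
Consider pairs $(L,U)$ with $L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$ linear and
$U\in\mathrm{SO}_n$. A pair is \emph{filled} if $\alpha L(U)\in L(\mathrm{SO}_n)$ for
all $\alpha\in[0,1]$. We must show that every pair is filled; the value $\alpha=0$
then gives $0\in L(\mathrm{SO}_n)$.

\begin{lemma}\label{lem:closed}
The set of filled pairs is closed.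
\end{lemma}

\begin{proof}
Let $(L_k,U_k)\to(L,U)$ with $(L_k,U_k)$ filled, and let $\alpha\in[0,1]$. Choose
$V_k\in\mathrm{SO}_n$ with $L_k(V_k)=\alpha L_k(U_k)$. By compactness a subsequence
of $(V_k)$ converges to some $V\in\mathrm{SO}_n$, and $L(V)=\alpha L(U)$.
\end{proof}

We may therefore restrict to a dense set of pairs, and we choose it so that the
constraint ``stay on the line'' is nondegenerate at every point where it could
be needed. A pair $(L,U)$ is \emph{transverse} if $L(U)\ne0$ and
\begin{equation}\label{eq:transverse}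
L(V\mathfrak{so}_n)+\mathbb{R}L(U)=\mathbb{R}^\ell
\quad\text{for every }V\in\mathrm{SO}_n\text{ with }L(V)\in\mathbb{R}_{>0}L(U).
\end{equation}
Recall that a smooth map of manifolds is a \emph{submersion} at a point if its
differential there is onto; it is then a submersion at nearby points and maps
neighborhoods of the point onto neighborhoods of its image. A \emph{regular value}
is a point of the target at all of whose preimages the map is a submersion, and
Sard's theorem states that the points that are not regular values form a set of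
measure zero.

\begin{lemma}\label{lem:dense}
Transverse pairs are dense.
\end{lemma}

\begin{proof}
Let $(L_0,U_0)$ be given. Since $\dim(U_0\mathfrak{so}_n)=n(n-1)/2\ge n-1=\ell$, the
linear maps $L$ with $L(U_0\mathfrak{so}_n)=\mathbb{R}^\ell$ form an open dense set,
and so do those with $L(U_0)\ne0$. Fix $L$ with both properties, as close to $L_0$
as desired. Let
\[
\omega=L/|L|:\ \mathrm{SO}_n\setminus L^{-1}(0)\to S^{\ell-1}.
\]
At a point $V$ with $\omega(V)=u$ the differential of $\omega$ sends $VX$ to
$|L(V)|^{-1}$ times the orthogonal projection of $L(VX)$ onto $u^\perp$, the tangent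
space of the sphere at $u$. Hence $\omega$ is a submersion at $V$ if and only if
$L(V\mathfrak{so}_n)+\mathbb{R}u=\mathbb{R}^\ell$. In particular it is a submersion
at $U_0$, so the image of any small neighborhood $\mathcal{N}$ of $U_0$ has nonempty
interior and, by Sard's theorem, contains a regular value $\omega(U)$ with
$U\in\mathcal{N}$. The matrices $V$ in \eqref{eq:transverse} are exactly those with
$\omega(V)=\omega(U)$, so $(L,U)$ is transverse.
\end{proof}

The next definition describes the situation at a constrained minimum, moved to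
the identity.

\begin{definition}\label{def:gap}
A linear map $L:\mathbb{R}^{n\times n}\to\mathbb{R}^\ell$ \emph{has a gap} if, with
$p=L(I)$ and $E=L(\mathfrak{so}_n)$,
\begin{itemize}
\item[(G1)] $p\ne0$, and there is $\tau\in(0,1)$ with $tp\notin L(\mathrm{SO}_n)$ for
all $t\in[\tau,1)$;
\item[(G2)] $\dim E=\ell-1$ and $p\notin E$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:gap}
If some pair is not filled, then some linear map has a gap.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:closed} and~\ref{lem:dense} there is a transverse pair $(L_1,U)$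
that is not filled. Put $y=L_1(U)\neq 0$ and let $\alpha\in[0,1]$ satisfy
$\alpha y\notin L_1(\mathrm{SO}_n)$. Then $\alpha\ne1$, and since $L_1(\mathrm{SO}_n)$
is closed we may increase $\alpha$ slightly and assume $0<\alpha<1$. Let
$h(V)=y\cdot L_1(V)/|y|^2$. The set
\[
\{V\in\mathrm{SO}_n:\ L_1(V)=h(V)y,\ h(V)\ge\alpha\}
\]
is compact and contains $U$. Let $V_0$ minimize $h$ on it and put $\beta=h(V_0)$.
Then $L_1(V_0)=\beta y$, $\beta>\alpha$ because $\alpha y$ is missed, and
$sy\notin L_1(\mathrm{SO}_n)$ for $s\in[\alpha,\beta)$ by minimality.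

Define $L(X)=L_1(V_0X)$. Then $L(\mathrm{SO}_n)=L_1(\mathrm{SO}_n)$ and
$p=L(I)=\beta y$, so (G1) holds with $\tau=\alpha/\beta$. Since $\beta>0$,
condition \eqref{eq:transverse} applies to $V_0$ and gives
$E+\mathbb{R}p=\mathbb{R}^\ell$. If $E=\mathbb{R}^\ell$, then $L|_{\mathrm{SO}_n}$
is a submersion at $I$ and its image contains a neighborhood of $p$, contrary to
(G1). So $E$ is a proper subspace with $E+\mathbb{R}p=\mathbb{R}^\ell$, which is
(G2).
\end{proof}

It remains to show that no linear map has a gap.

\section{The second-order condition}\label{sec:second}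

Let $L$ satisfy (G2). Then $E^\perp$ is a line not orthogonal to $p$, so there is a
unique vector $\lambda$ with $\lambda\perp E$ and $\lambda\cdot p=1$. It reads off
the position on the line: if $L(V)=tp$, then $t=\lambda\cdot L(V)$. Let $A$ be the
matrix with
\[
\langle A,X\rangle=\lambda\cdot L(X)\qquad(X\in\mathbb{R}^{n\times n}).
\]
As in Section~\ref{sec:one}, $A$ is orthogonal to $\mathfrak{so}_n$, hence
symmetric, and $\operatorname{tr}A=\langle A,I\rangle=\lambda\cdot p=1$. Put
\[
K=\{X\in\mathfrak{so}_n:L(X)=0\},\qquad
q(X)=\operatorname{tr}(AX^tX)=-\langle A,X^2\rangle\quad(X\in\mathfrak{so}_n).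
\]
The space $K$ has codimension $\dim E=\ell-1$ in $\mathfrak{so}_n$. It consists of
the directions in which $L$ stays on the line $\mathbb{R}p$ to first order, because
$E\cap\mathbb{R}p=0$. For $X\in K$ the curve $e^{sX}$ may still leave the line at
second order. Condition (G2) lets us correct this by a factor of size $O(s^2)$,
and since the correction is skew it is invisible to $A$.

\begin{proposition}\label{prop:second}
If $L$ has a gap, then $q(X)\le0$ for all $X\in K$.
\end{proposition}

\begin{proof}
Let $X\in K$. Choose a subspace $T\subseteq\mathfrak{so}_n$ such that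
$L|_T:T\to E$ is an isomorphism, and let $\pi:\mathbb{R}^\ell\to E$ be the projection
with kernel $\mathbb{R}p$. Define the smooth map
\[
\Phi:\mathbb{R}\times T\to E,\qquad \Phi(s,Y)=\pi L(e^{sX}e^{Y}).
\]
Then $\Phi(0,0)=\pi(p)=0$, the partial derivative $\partial_Y\Phi(0,0)=\pi L|_T=L|_T$
is invertible, and $\partial_s\Phi(0,0)=\pi L(X)=0$. By the implicit function
theorem there is a smooth curve $Y(s)\in T$, defined near $0$, with $Y(0)=0$ and
$\Phi(s,Y(s))=0$; differentiating this identity at $s=0$ gives $L(Y'(0))=0$, so
$Y'(0)=0$ and $Y(s)=O(s^2)$. The curve $\gamma(s)=e^{sX}e^{Y(s)}$ lies in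
$\mathrm{SO}_n$, and $L(\gamma(s))\in\ker\pi$, so $L(\gamma(s))=h(s)p$ with
$h(s)=\langle A,\gamma(s)\rangle$. Multiplying the two exponential series,
\[
\gamma(s)=I+sX+\tfrac{s^2}{2}X^2+Y(s)+O(s^3).
\]
Since $A$ is symmetric and $X$, $Y(s)$ are skew,
$h(s)=1-\tfrac{s^2}{2}q(X)+O(s^3)$. If $q(X)>0$, then $h(s)\in[\tau,1)$ for small
$s\ne0$ while $h(s)p\in L(\mathrm{SO}_n)$, contrary to (G1).
\end{proof}

\section{Counting positive pair sums}\label{sec:count}

For $a\in\mathbb{R}^n$ let $N(a)$ be the number of pairs $i<j$ with $a_i+a_j>0$; we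
call such pairs \emph{positive}.

\begin{lemma}\label{lem:count}
If $\sum_i a_i>0$ and $n$ is even or $n\ge7$, then $N(a)\ge n-1$.
\end{lemma}

\begin{proof}
Order $a_1\ge\dots\ge a_n$. If $a_1+a_n>0$, the $n-1$ pairs $\{1,j\}$ are positive.
This settles $n=2$, and for larger $n$ we may assume $a_1+a_n\le0$, so that
$a_2+\dots+a_{n-1}>0$.

Let $n=7$. If $a_2+a_6>0$, the eight pairs $\{1,j\}$, $\{2,j\}$ with $3\le j\le6$ are
positive. If $a_2+a_6\le0$, then $a_3+a_4+a_5>0$. This forces $a_3+a_4>0$, for
otherwise $a_4\le0$, hence $a_5\le0$ and $a_3+a_4+a_5\le0$. So all six pairs in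
$\{1,2,3,4\}$ are positive.

Let $n\ge4$ be even or $n\ge9$ be odd, and assume the lemma for $n-2$. Applied to
$(a_2,\dots,a_{n-1})$ it gives at least $n-3\ge1$ positive pairs inside
$\{2,\dots,n-1\}$. In particular the largest of these sums, $a_2+a_3$, is positive,
so $\{1,2\}$ and $\{1,3\}$ are positive as well, and $N(a)\ge(n-3)+2$.
\end{proof}

The exceptions are real. For $n=2m+1$ take $m+1$ entries $1$ and $m$ entries $-1$:
the sum is $1$ and $N(a)=\binom{m+1}{2}$, which for $n=3,5,7$ equals $1,3,6$,
against $n-1=2,4,6$.

\begin{proposition}\label{prop:count}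
If $n$ is even or $n\ge7$, no linear map has a gap.
\end{proposition}

\begin{proof}
Suppose $L$ has a gap. Write $A=QDQ^t$ with $Q$ orthogonal and
$D=\operatorname{diag}(a_1,\dots,a_n)$. The map $X\mapsto X'=Q^tXQ$ is a linear
automorphism of $\mathfrak{so}_n$, and
\[
q(X)=\operatorname{tr}(DX'^tX')=\sum_i a_i\sum_j (X'_{ji})^2
=\sum_{i<j}(a_i+a_j)(X'_{ij})^2 .
\]
So $q$ is positive definite on the subspace of those $X$ with $X'_{ij}=0$ for every
pair $\{i,j\}$ that is not positive. Its dimension is $N(a)$, and $N(a)\ge n-1=\ell$ by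
Lemma~\ref{lem:count}, since $\sum a_i=1$. A subspace of dimension at least $\ell$
meets $K$, of codimension $\ell-1$, in a nonzero $X$. Then $q(X)>0$, contrary to
Proposition~\ref{prop:second}.
\end{proof}

\section{The cases $n=3$ and $n=5$}\label{sec:odd}

For these sizes no argument near the identity can succeed, as the following
example shows.

\begin{example}\label{ex:three}
Let $n=3$ and $L(X)=(x_{11}+x_{22}-x_{33},\,x_{21}-x_{12})$. Then $p=(1,0)$,
$E=\mathbb{R}(0,1)$, $A=\operatorname{diag}(1,1,-1)$, $K=\{X\in\mathfrak{so}_3:x_{12}=0\}$,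
and $q(X)=2x_{12}^2$ vanishes on $K$. The rotation by $\theta\in[0,\pi]$ about a unit
vector $v$ is $V=\cos\theta\,I+(1-\cos\theta)vv^t+\sin\theta\,[v]$, where $[v]$ is the
skew matrix of $x\mapsto v\times x$, and
\[
L(V)=\bigl(\cos\theta+(1-\cos\theta)(1-2v_3^2),\ 2v_3\sin\theta\bigr).
\]
If $0<\theta<\pi$ and $L(V)\in\mathbb{R}p$, then $v_3=0$ and $L(V)=p$. So the points
$tp$ with $t<1$ are reached only by the half-turns $\theta=\pi$, which give
$t=1-4v_3^2\in[-3,1]$ and are far from $I$. What does show, starting from $I$, that
these points must be reached is the loop of rotations about $e_3$. Its image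
$(2\cos\theta-1,2\sin\theta)$, $\theta\in[0,2\pi]$, is the circle of radius $2$ about
$(-1,0)$, which winds once around $tp$ for $-3<t<1$. The loop traversed twice is
contractible in $\mathrm{SO}_3$, whose fundamental group is $\mathbb{Z}/2$, whereas
the circle traversed twice is not contractible in $\mathbb{R}^2\setminus\{tp\}$. Hence
$tp\in L(\mathrm{SO}_3)$.
\end{example}

The general argument follows the last three sentences. We need a sphere
$S^{\ell-1}$ in $\mathrm{SO}_n$ through $I$ whose image encloses the gap, and a
topological reason why $L(\mathrm{SO}_n)$ cannot avoid an enclosed point. We begin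
with the latter. Recall that a map homotopic to a homeomorphism induces
isomorphisms on homotopy groups and on cohomology.

\begin{lemma}\label{lem:top}
Let $n\in\{3,5\}$. There are no continuous maps
$j:S^{n-2}\to\mathrm{SO}_n$ and $\varphi:\mathrm{SO}_n\to S^{n-2}$ such that
$\varphi\circ j$ is homotopic to a homeomorphism.
\end{lemma}

\begin{proof}
Suppose $j$ and $\varphi$ exist. For $n=3$, the map $\varphi\circ j$ induces an
automorphism of $\pi_1(S^1)\cong\mathbb{Z}$ that factors through
$\pi_1(\mathrm{SO}_3)\cong\mathbb{Z}/2$. Every homomorphism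
$\mathbb{Z}/2\to\mathbb{Z}$ is zero, a contradiction.

Let $n=5$; all cohomology has coefficients in $\mathbb{Z}_2$. The Steenrod squares
$Sq^k:H^m\to H^{m+k}$ are additive, commute with maps induced by continuous maps,
and satisfy $Sq^0=\mathrm{id}$, $Sq^mx=x^2$ and $Sq^kx=0$ for $x\in H^m$, $k>m$, and
the Cartan formula $Sq^k(xy)=\sum_{a+b=k}Sq^ax\,Sq^by$. The ring
$H^*(\mathrm{SO}_5)$ has a simple system of generators $x_1,x_2,x_3,x_4$ with
$x_i\in H^i$, meaning that the products of distinct $x_i$ form a basis, and
\[
x_i^2=x_{2i},\qquad Sq^kx_i=\binom{i}{k}x_{i+k},\qquad x_m=0\ \text{ for }m\ge5;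
\]
see \cite[\S3.D and \S4.L]{Hatcher} and \cite[Ch.~IV]{SE}. Thus $x_2=x_1^2$,
$x_4=x_1^4$, and $H^3(\mathrm{SO}_5)$ has the basis $x_3$, $x_1x_2=x_1^3$.

Let $\iota$ generate $H^3(S^3)$ and put $u=\varphi^*\iota$. Then
$j^*u=(\varphi\circ j)^*\iota\ne0$, while $j^*(x_1^3)=0$ because
$j^*x_1\in H^1(S^3)=0$. So $u=x_3$ or $u=x_3+x_1^3$. On the one hand,
$Sq^ku=\varphi^*Sq^k\iota=0$ for $k\ge1$, since $H^{3+k}(S^3)=0$. On the other hand,
$Sq^1x_3=3x_4=x_4\ne0$, which excludes $u=x_3$. For the second candidate $Sq^1$ gives
$x_4+x_1^4=0$, so we use $Sq^2$. The Cartan formula with $Sq^1x_1=x_1^2$ and $Sq^2x_1=0$ gives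
$Sq^2(x_1^3)=3x_1^5=x_1x_4$, and $Sq^2x_3=3x_5=0$. Hence
$Sq^2(x_3+x_1^3)=x_1x_4\ne0$, a contradiction.
\end{proof}

\begin{remark}
For $n=5$ one may argue instead as for $n=3$: the map $\varphi\circ j$ would induce
an automorphism of $\pi_6(S^3)\cong\mathbb{Z}/12$ factoring through
$\pi_6(\mathrm{SO}_5)=\pi_6(\mathrm{Sp}(2))=0$; see \cite{MT}.
\end{remark}

The sphere comes from the fact that $\ell=n-1\in\{2,4\}$ is the real dimension of
$\mathbb{F}=\mathbb{C}$ or of the quaternions $\mathbb{F}=\mathbb{H}$. Recall that
$\mathbb{F}$ is an associative real algebra with a conjugation satisfying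
$\overline{zw}=\bar w\bar z$ and $\bar zz=|z|^2$, that its Euclidean inner product is
$\operatorname{Re}(\bar xy)$, and that
$\mathbb{F}=\mathbb{R}1\oplus\operatorname{Im}\mathbb{F}$ with
$\operatorname{Im}\mathbb{F}=\{z:\bar z=-z\}$. Since
$\operatorname{Re}(\overline{zx}\,y)=\operatorname{Re}(\bar x\,\bar zy)$, the
transpose of left multiplication by $z$ is left multiplication by $\bar z$.
Multiplications by imaginary $z$ give $\ell-1$ directions of descent, one too few for
a count. But they are tangent to a round sphere in $\mathrm{SO}_n$ on which $L$ is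
the restriction of an affine map of $\mathbb{F}$, so its image is known exactly.

\begin{proposition}\label{prop:odd}
If $n\in\{3,5\}$, no linear map has a gap.
\end{proposition}

\begin{proof}
Suppose $L$ has a gap. Since $\operatorname{tr}A=1$, some standard basis vector $f$
has $\mu:=f^tAf\le1/n<1$. Identify $f^\perp$ isometrically with $\mathbb{F}$. For
$z\in\mathbb{F}$ let $R_z\in\mathbb{R}^{n\times n}$ act on $f^\perp$ as left
multiplication by $z$, with $R_zf=0$. Then $z\mapsto R_z$ is real linear and
\begin{equation}\label{eq:Rz}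
R_1=I-ff^t,\qquad R_z^t=R_{\bar z},\qquad R_z^tR_z=|z|^2R_1,\qquad
\langle A,R_1\rangle=1-\mu>0 .
\end{equation}
Let $S(\mathbb{F})$ be the unit sphere of $\mathbb{F}$, a copy of $S^{\ell-1}$. For
$z\in S(\mathbb{F})$ the matrix $j(z)=R_z+ff^t$ fixes $f$ and is an isometry of
$f^\perp$, so it is orthogonal; it lies in $\mathrm{SO}_n$ because $S(\mathbb{F})$ is
connected and $j(1)=I$. With $c=L(ff^t)$ and the real linear map
$M:\mathbb{F}\to\mathbb{R}^\ell$, $Mz=L(R_z)$, we have
\[
L(j(z))=c+Mz,\qquad p=c+M1 .
\]

\emph{$M$ is invertible.} Let $z\in\operatorname{Im}\mathbb{F}$, $z\ne0$. By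
\eqref{eq:Rz}, $R_z$ is skew and $q(R_z)=|z|^2(1-\mu)>0$, so $R_z\notin K$ by
Proposition~\ref{prop:second}, that is, $Mz\ne0$. Thus $M$ maps
$\operatorname{Im}\mathbb{F}$ injectively into $E$, and onto $E$ because both have
dimension $\ell-1$. Also $\lambda\cdot M1=\langle A,R_1\rangle=1-\mu>0$, so
$M1\notin E$. Hence $M$ is onto, and $L(j(S(\mathbb{F})))$ is an ellipsoid through $p$.

\emph{The ellipsoid encloses part of the gap.} Let $w=M^{-1}p$ and
$z_t=1-(1-t)w$, so that $c+Mz_t=p-(1-t)p=tp$. Since $\lambda$ annihilates
$M(\operatorname{Im}\mathbb{F})=E$, we get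
$1=\lambda\cdot Mw=(\operatorname{Re}w)(1-\mu)$, so $\operatorname{Re}w>0$. Then
\[
|z_t|^2=1-2(1-t)\operatorname{Re}w+(1-t)^2|w|^2<1
\]
for $t<1$ close to $1$. Fix such a $t$ in $[\tau,1)$.

\emph{The contradiction.} By (G1) the map
\[
\varphi:\mathrm{SO}_n\to S^{\ell-1},\qquad
\varphi(V)=\frac{L(V)-tp}{|L(V)-tp|},
\]
is well defined and continuous, and $\varphi(j(z))=M(z-z_t)/|M(z-z_t)|$. For
$s\in[0,1]$ and $|z|=1$ we have $|sz_t|<|z|$, so $M(z-sz_t)\ne0$. The maps
$z\mapsto M(z-sz_t)/|M(z-sz_t)|$ form a homotopy from $z\mapsto Mz/|Mz|$ to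
$\varphi\circ j$, and $z\mapsto Mz/|Mz|$ is a homeomorphism
$S(\mathbb{F})\to S^{\ell-1}$ with inverse $y\mapsto M^{-1}y/|M^{-1}y|$. Since
$\ell-1=n-2$, this contradicts Lemma~\ref{lem:top}.
\end{proof}

\begin{remark}
The extra fixed vector $f$ is essential. In $\mathrm{SO}(\mathbb{F})$, that is,
$\mathrm{SO}_2$ or $\mathrm{SO}_4$, the column map $V\mapsto V1$ sends left
multiplication by $z$ to $z$, so the analog of Lemma~\ref{lem:top} for
$S^{n-1}$ and $\mathrm{SO}_n$ fails for $n=2,4$.
\end{remark}

\section{Proofs of the theorems}\label{sec:end}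

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (b) is the column map \eqref{eq:column}, and part (a) for $\ell=1$, which
includes $n=2$, was proved in Section~\ref{sec:one}. For $n\ge3$ part (a) reduces to
$\ell=n-1$. Every $n\ge3$ is even, at least $7$, or equal to $3$ or $5$, so by
Propositions~\ref{prop:count} and~\ref{prop:odd} no linear map has a gap. By
Proposition~\ref{prop:gap} every pair is filled, which is (a).
\end{proof}

\begin{remark}
The hypothesis $\ell\le n-1$ enters in the dimension count of
Proposition~\ref{prop:count} and, for $n=3,5$, in the matching of dimensions that makes $M$ invertible; Lemma~\ref{lem:dense}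
needs only $\ell\le n(n-1)/2$. For $\ell=n$ the column map $L(X)=Xe_1$ has a gap:
$p=\lambda=e_1$, $E=e_1^\perp$, $A=e_1e_1^t$. Here $N(a)=n-1$ equals the codimension
of $K=\{X\in\mathfrak{so}_n:Xe_1=0\}$, and $q(X)=|Xe_1|^2$ vanishes on $K$: the
count fails by exactly one. The restriction $\alpha\ge0$ enters through $\beta>0$,
which makes the trace of $A$ positive when the descent is toward the gap. Negative
multiples can be missed: the trace $1+2\cos\theta$ maps $\mathrm{SO}_3$ onto $[-1,3]$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:orbits}]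
Let $B\in\mathcal{S}$ and $\alpha\in[0,1]$, and consider the linear map
$L_B(X)=L(XB)$. By Theorem~\ref{thm:main}(a) there is $V\in\mathrm{SO}_n$ with
\[
L(VB)=L_B(V)=\alpha L_B(I)=\alpha L(B),
\]
and $VB\in\mathcal{S}$. Since $\mathcal{S}\ne\emptyset$, the case $\alpha=0$ gives
$0\in L(\mathcal{S})$. So $L(\mathcal{S})$ is star-shaped. Each orbit $O(A)$ is
nonempty and invariant under left multiplication by $\mathrm{SO}_n$, so orbits have
the property whenever $n\ge\ell+1$. For $n\le\ell$ it fails for $A=I$ by
\eqref{eq:column}.

For a linear map $L$ with kernel $W$ we have $V\in\alpha U+W$ if and only if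
$L(V)=\alpha L(U)$. A subspace $W$ of codimension at most $n-1$ is the kernel of
some linear $L:\mathbb{R}^{n\times n}\to\mathbb{R}^{n-1}$, and
Theorem~\ref{thm:main}(a) supplies $V\in\mathrm{SO}_n\cap(\alpha U+W)$. Conversely,
the kernel of a linear map to $\mathbb{R}^\ell$ with $\ell\le n-1$ has codimension at
most $n-1$, so the affine statement implies Theorem~\ref{thm:main}(a), and with it
the first part of the theorem. The bound is sharp: $W=\{X:Xe_1=0\}$ has codimension
$n$ and contains no invertible matrix, so for $\alpha=0$ the space $\alpha U+W$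
misses $\mathrm{SO}_n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\bibitem{LNT}
Pan-Shun Lau, Tuen-Wai Ng, Nam-Kiu Tsing,
\emph{Convexity and Star-shapedness of Real Linear Images of Special Orthogonal
Orbits}, arXiv:1608.06101 (2016).

\bibitem{MT}
Mimura and Toda, \emph{Topology of Lie Groups}.

\bibitem{SE}
Steenrod and Epstein, \emph{Cohomology Operations}.

\end{thebibliography}
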